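# Zeros of zeta polynomials of extremal formal weight enumerators of Types I and IV

## 1. Formal weight enumerators and extremality

A $2\times2$ matrix $\sigma=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ acts on $f\in\mathbf C[x,y]$ by $f^\sigma(x,y)=f(ax+by,\,cx+dy)$. For $q>0$, $q\ne1$, put
$$\sigma_q=\frac1{\sqrt q}\begin{pmatrix}1&q-1\\1&-1\end{pmatrix}.$$

**Definition 1.** A homogeneous polynomial
$$W(x,y)=x^n+\sum_{i=d}^nA_ix^{n-i}y^i\in\mathbf C[x,y],\qquad d\ge1,\quad A_d\ne0,$$
is a formal weight enumerator (for $q$) if $W^{\sigma_q}=-W$. It is divisible by $c$ if $A_i\ne0$ implies $c\mid i$. It is of Type I if $q=2$ and it is divisible by $2$. It is of Type IV if $q=4$ and it is divisible by $2$.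

Here is the smallest Type I example, $W=x^4-6x^2y^2+y^4$. We check the sign by hand:
$$W^{\sigma_2}=\tfrac14\big[(x+y)^4-6(x^2-y^2)^2+(x-y)^4\big]=\tfrac14\big[-4x^4+24x^2y^2-4y^4\big]=-W .$$
The smallest Type IV example is $W=x^3-9xy^2=x(x-3y)(x+3y)$. Here
$$W^{\sigma_4}=\tfrac18(x+3y)\big[(x+3y)^2-9(x-y)^2\big]=\tfrac18(x+3y)(6y-2x)(4x)=x(9y^2-x^2)=-W .$$
Two larger examples, to which we return, are $x^{12}-33x^8y^4-33x^4y^8+y^{12}$ (Type I) and $x^{11}-30x^7y^4-336x^5y^6-1035x^3y^8-648xy^{10}$ (Type IV).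

In both types $d$ is even, because $W$ is even in $y$. The following analog of the Mallows–Sloane bound is known: for degree $n$,
$$d\le 2\Big\lfloor\frac{n-4}8\Big\rfloor+2\ \text{ in Type I},\qquad d\le2\Big\lfloor\frac{n-3}6\Big\rfloor+2\ \text{ in Type IV}.$$

**Definition 2.** A formal weight enumerator of Type I or IV is extremal if equality holds in this bound. Equivalently, $n=4(d-1)+2v$ with $v\in\{0,1,2,3\}$ in Type I, and $n=3(d-1)+2v$ with $v\in\{0,1,2\}$ in Type IV.

For each admissible degree there is a unique extremal formal weight enumerator. We shall use neither the bound nor the uniqueness, only the relation between $n$ and $d$. For example, $x^4-6x^2y^2+y^4$ has $n=4$, $d=2$, $v=0$, so it is extremal. In degree $12$ the bound is $d\le4$. The polynomial $x^{12}-33x^8y^4-\cdots$ is extremal, while $(x^4-6x^2y^2+y^4)^3=x^{12}-18x^{10}y^2+\cdots$ is a Type I formal weight enumerator with $d=2$, hence not extremal.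

## 2. Duursma's zeta polynomial

Write $[T^m]$ for the coefficient of $T^m$, and put $w=x-y$ and
$$L=y(1-T)+xT=y+wT .$$

**Definition 3.** The zeta polynomial of $W$ is the unique $P(T)\in\mathbf C[T]$ of degree at most $n-d$ with
$$[T^{n-d}]\ \frac{P(T)}{(1-T)(1-qT)}\,L^n=\frac{W(x,y)-x^n}{q-1}.\tag{1}$$
The zeta function is $Z(T)=P(T)/((1-T)(1-qT))$. We say that $W$ satisfies the Riemann hypothesis if all zeros of $P$ have absolute value $1/\sqrt q$. The definition is used for any $W$ of the shape in Definition 1, whatever its behavior under $\sigma_q$.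

Existence and uniqueness are quick. Let $Z(T)=\sum z_iT^i$. Since $L=y+wT$, formula (1) reads
$$(q-1)\sum_{j=0}^{n-d}z_{n-d-j}\binom njw^jy^{n-j}=W-x^n .\tag{2}$$
The right side is divisible by $y^d$, and the forms $w^jy^{n-j}$ with $0\le j\le n-d$ are a basis of the degree-$n$ forms divisible by $y^d$. So $z_0,\dots,z_{n-d}$ are determined, and with them the coefficients
$$p_i=z_i-(1+q)z_{i-1}+qz_{i-2}\qquad(0\le i\le n-d,\ z_{-1}=z_{-2}=0).\tag{3}$$

Three computations by hand follow.

For $W=x^4-6x^2y^2+y^4$ and $q=2$, substitute $x=y+w$: $W-x^4=-5y^4-12wy^3-6w^2y^2$. Dividing by $\binom4j=1,4,6$ gives $z_2=-5$, $z_1=-3$, $z_0=-1$. By (3), $p_0=-1$, $p_1=-3+3=0$, $p_2=-5+9-2=2$. So $P=-1+2T^2$, with zeros $\pm1/\sqrt2$.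

For $W=x^3-9xy^2$ and $q=4$: $(W-x^3)/3=-3y^3-3wy^2$, so $z_1=-3$, $z_0=-1$, hence $p_0=-1$, $p_1=-3+5=2$. So $P=-1+2T$, with zero $\frac12=1/\sqrt4$.

For the $\sigma_2$-invariant polynomial $W=x^8+14x^4y^4+y^8$, with $q=2$ and $d=4$ (invariance is checked in Section 4):
$$W-x^8=15y^8+56wy^7+84w^2y^6+56w^3y^5+14w^4y^4 .$$
Hence $(z_0,\dots,z_4)=(\frac15,1,3,7,15)$, and (3) gives $P=\frac15(1+2T+2T^2)$, with zeros $\frac{-1\pm i}2$ of absolute value $1/\sqrt2$. Here $\deg P=2$, although the definition allows degree $n-d=4$.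

## 3. The conjecture and the two theorems that settle it

The following conjecture is from Koji Chinen, "On some families of divisible formal weight enumerators and their zeta functions", arXiv:1709.03396 (2017): all extremal formal weight enumerators of Types I and IV satisfy the Riemann hypothesis. The question is to prove or disprove it. The answer is that it is true, and all zeros are simple.

For an integer $k\ge3$ put
$$\varphi=\frac\pi k,\qquad\omega=e^{i\varphi},\qquad q=\frac1{\cos^2\varphi},\qquad\rho=\sqrt{q-1}=\tan\varphi .\tag{4}$$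
Type I is $k=4$ ($q=2$, $\rho=1$), and Type IV is $k=3$ ($q=4$, $\rho=\sqrt3$).

**Theorem A.** Every extremal formal weight enumerator of Type I or IV satisfies the Riemann hypothesis, and all zeros of its zeta polynomial are simple.

**Theorem B.** Let $k\in\{3,4\}$ with the corresponding $q$. Let $W=x^n+\sum_{i\ge d}A_ix^{n-i}y^i$ ($A_d\ne0$) be even in $y$ with $W^{\sigma_q}=+W$, and extremal: $d$ even, $n=k(d-2)+2v$, $0\le v\le k-1$ (i.e. $d=2\lfloor n/2k\rfloor+2$). Then all zeros of its zeta polynomial are simple and satisfy $|T|=1/\sqrt q$.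

Theorem B covers the usual extremal self-dual Types I and IV. The polynomial $x^8+14x^4y^4+y^8$ is an instance with $k=4$, $d=4$, $v=0$.

We treat both theorems at once. Put $\chi=-1,\ \kappa=1$ for Theorem A and $\chi=1,\ \kappa=0$ for Theorem B, and let $\tau=\mathrm{diag}(1,-1)$. All that we use about $W$ is
$$W^\tau=W,\qquad W^{\sigma_q}=\chi W,\qquad d\ge 2\text{ even},\qquad n=k(d-2+\kappa)+2v,\quad 0\le v\le k-1 .\tag{5}$$

## 4. Coordinates in which $\sigma_q$ is a reflection

Put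
$$X=x,\quad Y=\rho y,\quad z=X+iY,\quad\bar z=X-iY,\qquad p=\tfrac1{2i}(z^k-\bar z^k),\quad r=\tfrac12(z^k+\bar z^k),\quad t=z\bar z .$$
Here $\bar z$ is a formal linear form, so $p,r,t$ are polynomials in $x,y$. At the real point $(X,Y)=R(\cos\alpha,\sin\alpha)$ they take the values $p=R^k\sin k\alpha$, $r=R^k\cos k\alpha$, $t=R^2$. For $k=4$, $r=x^4-6x^2y^2+y^4$; for $k=3$, $r=x^3-9xy^2$. These are the two smallest examples of Section 1.

**Step 1: the action on $z,\bar z$.** This step translates the symmetry of $W$ into a condition on exponents. Let $\sigma=\sigma_q$. Since $1/\sqrt q=\cos\varphi$, $\rho/\sqrt q=\sin\varphi$ and $(q-1)y=\rho Y$, the matrix of $\sigma$ in the coordinates $(X,Y)$ is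
$$\begin{pmatrix}\cos\varphi&\sin\varphi\\\sin\varphi&-\cos\varphi\end{pmatrix}.$$
Hence $\sigma$ sends $z$ to $X(\cos\varphi+i\sin\varphi)+Y(\sin\varphi-i\cos\varphi)=\omega\bar z$ and $\bar z$ to $\bar\omega z$, while $\tau$ exchanges $z$ and $\bar z$. As $\omega^k=-1$,
$$p^\sigma=p,\quad r^\sigma=-r,\quad t^\sigma=t,\qquad p^\tau=-p,\quad r^\tau=r,\quad t^\tau=t .\tag{6}$$
Composing, $(f^\sigma)^\tau(z,\bar z)=f(\omega z,\bar\omega\bar z)$. The monomial $z^a\bar z^b$ is multiplied by $\omega^{a-b}$ under this rotation. Therefore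
$$f(\omega z,\bar\omega\bar z)=f\ \Rightarrow\ \text{only } a-b\equiv0\ (2k)\text{ occurs};\qquad f(\omega z,\bar\omega\bar z)=-f\ \Rightarrow\ \text{only } a-b\equiv k\ (2k)\text{ occurs}.\tag{7}$$

For example, for $k=4$ the combination $\frac18\cdot\frac{z^8+\bar z^8}2+\frac78t^4$ is invariant under $\sigma$ and $\tau$. Its coefficients at $x^8,x^6y^2,x^4y^4$ are $1$, $\frac{-28+28}8=0$, $\frac{70+42}8=14$, and it is symmetric in $x,y$. So it is $x^8+14x^4y^4+y^8$.

A first plan is to write $W$ down and compute $P$ from (2). By (7), for Theorem A the form $W$ is a combination of the $d/2$ forms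
$$t^{(n-k(2l+1))/2}\,\big(z^{k(2l+1)}+\bar z^{k(2l+1)}\big),\qquad 0\le l\le \tfrac d2-1 ,$$
with coefficients fixed by the $d/2$ conditions "coefficient of $x^n$ is $1$, $A_2=\dots=A_{d-2}=0$". The size of this linear system grows with $d$, and even after solving it one must push the result through (3). What we want instead is an operation on $W$ whose result we can predict without knowing $W$.

## 5. The operator $p(\partial_X,\partial_Y)$ and the cancellation of $(1-T)(1-qT)$

Let $k\in\{3,4\}$, and let $\mathcal P=p(\partial_X,\partial_Y)$, that is,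
$$\mathcal P=3\partial_X^2\partial_Y-\partial_Y^3\ (k=3),\qquad\mathcal P=4\partial_X^3\partial_Y-4\partial_X\partial_Y^3\ (k=4).$$
Put $V=\mathcal PW$ and $N=n-k$.

**Step 2: symmetry of $V$.** This step shows that $\mathcal P$ keeps the symmetry of $W$. For a linear substitution $O$, the chain rule $\partial_j(f\circ O)=\sum_iO_{ij}(\partial_if)\circ O$ gives $g(\partial)(f\circ O)=\big((g\circ O^T)(\partial)f\big)\circ O$. In the coordinates $(X,Y)$ both $\sigma$ and $\tau$ are symmetric matrices, so by (6) $\mathcal P(W^\sigma)=(\mathcal PW)^\sigma$ and $\mathcal P(W^\tau)=-(\mathcal PW)^\tau$. With (5),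
$$V^\sigma=\chi V,\qquad V^\tau=-V,\qquad V(\omega z,\bar\omega\bar z)=-\chi V,\tag{8}$$
and $V$ is zero or of degree $N$. Moreover $\mathcal Px^n=0$, since every term of $\mathcal P$ contains $\partial_Y$.

**Step 3: the effect on (1).** This step removes the denominator of $Z(T)$. Assume $n\ge k$. Since $\partial_XL=T$ and $\partial_YL=(1-T)/\rho$,
$$\mathcal PL^n=n(n-1)\cdots(n-k+1)\,\Pi(T)\,L^{n-k},\qquad\Pi(T)=p\big|_{X=T,\ Y=(1-T)/\rho}.$$
For $k=4$, $\Pi=4T(1-T)\big[T^2-(1-T)^2\big]=4T(1-T)(2T-1)$. For $k=3$,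
$$\Pi=\frac{1-T}{3\sqrt3}\big[9T^2-(1-T)^2\big]=\frac1{3\sqrt3}(1-T)(4T-1)(1+2T).$$
In both cases $(1-T)(1-qT)$ divides $\Pi$, and the quotient is $-4T$ or $-\frac1{3\sqrt3}(1+2T)$. Applying $\mathcal P$ to (1) gives, with a nonzero constant $C_1$,
$$[T^{n-d}]\ \lambda(T)P(T)L^N=C_1V,\qquad\lambda=T\ (k=4),\quad\lambda=1+2T\ (k=3).$$
Put $Q=P$ for $k=4$ and $Q=(1+2T)P$ for $k=3$. For $k=4$ the factor $T$ lowers the exponent by one, to $n-d-1=N+3-d$; for $k=3$ it is $n-d=N+3-d$. So in both cases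
$$[T^\mu]\ Q\,L^N=C_1V,\qquad\mu=N-(d-3).\tag{9}$$
Also $P\ne0$, since $W\neq x^n$; hence $Q\ne0$.

**Step 4: the top coefficients of $Z$.** This step will bound $\deg Q$, and it finishes the case $d=2$, $k=4$. Since $W=\chi W^\sigma$ and $\sigma$ sends $y$ to $w/\sqrt q$,
$$W\equiv\chi q^{-n/2}(x+(q-1)y)^n=\chi q^{-n/2}(w+qy)^n\pmod{w^d}.$$
Also $x^n=(w+y)^n$. Comparing coefficients of $w^jy^{n-j}$ in (2),
$$(q-1)z_{n-d-j}=\chi q^{n/2-j}-1\qquad(0\le j\le\min(d-1,n-d)).\tag{10}$$

## 6. Determination of $V$ when $d\ge4$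

Put $e=d-3$, an odd integer $\ge1$.

**Step 5: the degree of $Q$.** We want all coefficients of $Q$ to be visible in (9), that is, $\deg Q\le\mu$. Here $n\ge3(d-2)\ge d+2$ and $n\ge k$, so (9) is available and (10) holds for $j=0,1,2$. By (3),
$$(q-1)p_{n-d}=\chi q^{n/2}\Big(1-\frac{1+q}q+\frac q{q^2}\Big)-\big(1-(1+q)+q\big)=0 .$$
So $\deg P\le n-d-1$, and $\deg Q\le\mu=N-e$ for both values of $k$. Expanding $L^N=(y+wT)^N$ in (9) gives
$$\sum_{i=0}^{N-e}Q_i\binom N{e+i}\,y^{e+i}w^{N-e-i}=C_1V.\tag{11}$$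

**Step 6: $p^e$ divides $V$.** This step uses extremality through the high power of $y$. The form $W-x^n$ is divisible by $y^d$, each term of $\mathcal P$ has order at most $3$ in $\partial_Y$, and $\mathcal Px^n=0$. So $y^{d-3}=y^e$ divides $V$. Since $y$ is proportional to $z-\bar z$ and $V(\omega z,\bar\omega\bar z)=\pm V$, the $e$-th powers of all forms $\omega^jz-\omega^{-j}\bar z$, $0\le j<k$, divide $V$. These forms are pairwise non-proportional, because the numbers $\omega^{2j}$ are the $k$ distinct $k$-th roots of unity. Their product is a constant times $z^k-\bar z^k$. So $V=p^eU$.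

**Step 7: the cofactor $U$.** This step uses that $n$ is small compared with $d$. Since $e$ is odd, (6) and (8) give $U^\tau=U$ and $U^\sigma=\chi U$, so $U(\omega z,\bar\omega\bar z)=\chi U$. The degree of $U$, if $U\ne0$, is $n-k-k(d-3)=\kappa k+2v$. Consider a monomial $z^a\bar z^b$ of $U$.

If $\chi=1$, then $2k\mid a-b$ and $|a-b|\le a+b=2v<2k$, so $a=b=v$ and $U=Ct^v$. If $\chi=-1$, then $a-b$ is an odd multiple of $k$ and $|a-b|\le k+2v<3k$, so $|a-b|=k$. The possible monomials are $t^vz^k$ and $t^v\bar z^k$, and $\tau$-invariance gives $U=Ct^vr$. In both cases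
$$V=C\,p^et^vr^\kappa .\tag{12}$$

Write $p^et^vr^\kappa=\sum_jV^\circ_jy^jw^{N-j}$. Comparing (11) and (12), $Q_i=C_1C\,V^\circ_{e+i}/\binom N{e+i}$. Since $Q\ne0$, we have $C\ne0$. So everything rests on the following statement, in which $k$ and $v$ are no longer restricted.

**Theorem C.** Let $k\ge3$, $e,v\ge0$ be integers, $\kappa\in\{0,1\}$, and let $V=p^et^vr^\kappa$, of degree $N=ke+2v+\kappa k$. With $w=x-y$ write $V=\sum_jV_jy^jw^{N-j}$. Then $V_j=0$ unless $e\le j\le N-e$, and the polynomial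
$$Q(T)=\sum_{i=0}^{N-2e}\frac{V_{e+i}}{\binom N{e+i}}T^i$$
satisfies $Q(0)\ne0$; all its zeros are simple and lie on $|T|=1/\sqrt q$.

Granting Theorem C, for $d\ge4$ all zeros of our $Q$ are simple with $|T|=1/\sqrt q$. Since $P=Q$ for $k=4$ and $P=Q/(1+2T)$ for $k=3$, the same holds for $P$. This gives Theorems A and B when $d\ge4$.

## 7. The case $d=2$

Theorem C is not needed here: $V$ vanishes. We have $n=\kappa k+2v$ and $n\geq d=2$.

If $n<k$, then $\chi=1$ and $2\le 2v<k\le 4$, so $n=2$. In that case $\deg P\le n-d=0$, so $P$ is a nonzero constant and there is nothing to prove. Otherwise $n\ge k$, and (9) holds with $\mu=N+1$.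

**Step 8: $V=0$.** This step makes (9) a list of vanishing coefficients. If $\chi=-1$, then $V(\omega z,\bar\omega\bar z)=V$ by (8), so $2k\mid a-b$ in each monomial, while $\deg V=2v<2k$. Hence $V=Ct^v$, and $V^\tau=-V$ forces $V=0$. If $\chi=1$, then $a-b\equiv k\pmod{2k}$, so $|a-b|\ge k$, while $\deg V=2v-k<k$. Hence $V=0$.

So $[T^{N+1}]QL^N=\sum_{i=1}^{N+1}Q_i\binom N{N+1-i}y^{i-1}w^{N+1-i}=0$, and $Q_i=0$ for $1\le i\le N+1$.

**Step 9: $k=3$.** We identify $Q$ from its known zero. Here $\deg Q\le(n-2)+1=N+2=n-1$, so $Q=Q_0+Q_{n-1}T^{n-1}$, with $n-1\ge2$. Since $Q(-\frac12)=0$ we get $Q=Q_0\big(1-(-2T)^{n-1}\big)$, and $Q_0\ne0$ because $Q\neq0$. All zeros of $Q$ are simple with $|T|=\frac12$, hence so are those of $P=Q/(1+2T)$.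

**Step 10: $k=4$.** We identify $P=Q$ from (10). Here $n\ge4$ is even, $N+1=n-3$ and $\deg P\le n-2$, so $P=p_0+p_{n-2}T^{n-2}$. Put $a=q^{n/2-1}>1$. Since $[T^i]\frac1{(1-T)(1-qT)}=\frac{q^{i+1}-1}{q-1}$, formula (10) with $j=1$ gives $p_0(a^2-1)=\chi a-1$. As $a^2-1=(\chi a-1)(\chi a+1)$,
$$p_0=\frac1{\chi a+1}=\frac\chi{a+\chi}.$$
Formula (10) with $j=0$ gives
$$(q-1)p_{n-2}=\chi qa-1-p_0(qa^2-1)=\frac{(\chi qa-1)(a+\chi)-\chi(qa^2-1)}{a+\chi}=\frac{(q-1)a}{a+\chi}.$$
So $p_{n-2}=\chi ap_0$ and $P=p_0\big(1+\chi(\sqrt q\,T)^{n-2}\big)$. Its zeros are simple with $|T|=1/\sqrt q$.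

For $n=4$, $\chi=-1$ this is $P=-(1-2T^2)$, as found in Section 2. Theorems A and B are now proved for $d=2$, and Theorem C is all that remains.

## 8. Theorem C in explicit cases, and the limits of self-reciprocity

Put $s=\sqrt q\,T$, so that the claim is $|s|=1$. Since $1+i\rho=\sqrt q\,\omega$, we have $z=w+y+i\rho y=w+\sqrt q\,\omega\,y$, hence
$$z^N=\sum_j\binom Njq^{j/2}\omega^j\,y^jw^{N-j}.\tag{13}$$
Whenever $V$ is the "imaginary part" of a power of $z$, the binomial coefficients cancel exactly.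

For $V=p$ (so $N=k$, $e=1$), $V_j/\binom kj=q^{j/2}\sin j\varphi$ and
$$Q=\sqrt q\,D(s),\qquad D(s)=\sum_{j=1}^{k-1}\sin(j\varphi)s^{j-1}.$$
Let $S=\sum_{j\ge1}\sin(j\varphi)s^{j-1}=\sin\varphi/(1-2s\cos\varphi+s^2)$. Since $\sin k\varphi=0$ and $\sin((j+k)\varphi)=-\sin(j\varphi)$, we get $S=D-s^kS$, so
$$D=\frac{\sin\varphi\,(1+s^k)}{(s-\omega)(s-\bar\omega)}.$$
The zeros are the $k$-th roots of $-1$ other than $\omega,\bar\omega$: simple and on $|s|=1$. For $k=4$ this is proportional to $1+\sqrt2\,s+s^2=1+2T+2T^2$, in agreement with Section 2.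

For $V=t=w^2+2wy+qy^2$, $Q=1+T+qT^2$. Its discriminant $1-4q$ is negative, so its zeros are a conjugate pair with product $1/q$.

For $W=x^{12}-33x^8y^4-33x^4y^8+y^{12}$ we have $k=4$, $d=4$, $e=1$, $v=0$, $\kappa=1$, and $V^\circ=pr$ is $\frac1{4i}(z^8-\bar z^8)$. By (13), $V_j^\circ/\binom8j=\frac12\operatorname{Im}(1+i)^j$, so
$$P\propto1+2T+2T^2-4T^4-8T^5-8T^6=(1+2T+2T^2)(1-4T^4),$$
with six simple zeros on $|T|=1/\sqrt2$.

For the Type IV polynomial of degree $11$ we have $k=3$, $e=1$, $v=1$, $\kappa=1$, $V^\circ=ptr$ and $N=8$. Put $w=1$, $y=u$. By (13), $pr=\frac1{4i}(z^6-\bar z^6)$ is proportional to $u+5u^2-20u^4-16u^5$. Multiplying by $t=1+2u+4u^2$ gives $u+7u^2+14u^3-56u^5-112u^6-64u^7$. Dividing by $\binom8j$ and scaling by $8$, with $s=2T$,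
$$Q\propto1+2T+2T^2-8T^4-32T^5-64T^6=1+s+\tfrac12s^2-\tfrac12s^4-s^5-s^6 .$$
This equals $(1+s)(1-s)(1+s+\tfrac32s^2+s^3+s^4)$. With $c=s+1/s$ the last factor is $s^2(c^2+c-\frac12)$, whose roots $c=\frac{-1\pm\sqrt3}2$ satisfy $|c|<2$. So all six zeros are on $|s|=1$ and simple, and $P$ loses the factor $1+s=1+2T$.

A first general approach is the functional equation. From Section 4, $\sigma$ sends $y\mapsto w/\sqrt q$ and $w\mapsto\sqrt q\,y$. So $V^\sigma=(-1)^\kappa V$ reads $V_{N-j}=(-1)^\kappa q^{N/2-j}V_j$. Let $a_i=q^{-i/2}V_{e+i}/\binom N{e+i}$ be the coefficient of $s^i$ in $Q$, and $m=N-2e$. Then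
$$a_{m-i}=(-1)^\kappa q^{-(m-i)/2+N/2-e-i}\,\frac{V_{e+i}}{\binom N{e+i}}=(-1)^\kappa a_i .$$
So $Q$ is real and self-reciprocal up to sign, and its zeros are permuted by $s\mapsto1/s$. This is exactly where the argument stops: the real polynomial $1+3s+s^2$ has the same symmetry, but its zeros $\frac{-3\pm\sqrt5}2$ are real and off the circle. For $e\ge2$ or $v\ge1$ we also have no closed form like (13). We need a mechanism that produces zeros on the circle. The plan is to map the circle to the real line, where Rolle's theorem produces zeros, and to pass from one power of $p$ to the next by differentiation.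

## 9. An integral formula for $Q$

From here on $k\ge3$ is arbitrary and $V,N,Q$ are as in Theorem C. The letter $c$ denotes nonzero constants that may change from line to line.

**Step 11: support of $V_j$ and $Q(0)\ne0$.** The form $p$ vanishes on the lines $Y=0$ and $Y=\rho X$ (angle $\pi/k$), that is, on $y=0$ and $w=0$. So $(yw)^e\mid V$ and $V_j=0$ unless $e\le j\le N-e$. On $y=0$ we have $x=w$, $p/y=k\rho x^{k-1}$, $t=x^2$, $r=x^k$, so $V_e=(k\rho)^e\ne0$ and $Q(0)\ne0$.

**Step 12: an integral over an angle.** This step removes the binomial coefficients. By the Beta integral, $\binom Nj^{-1}=(N+1)\int_0^\infty u^j(1+u)^{-N-2}du$. For $T>0$ replace $u$ by $u/T$: $\binom Nj^{-1}=(N+1)T^{N+1-j}\int_0^\infty u^j(T+u)^{-N-2}du$. Multiply by $V_jT^{j-e}$ and sum: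
$$T^{e-N-1}Q(T)=(N+1)\int_0^\infty V\big|_{x=1+u,\,y=u}\,(T+u)^{-N-2}du .$$
Put $(X,Y)=(1+u,\rho u)=R(\cos\alpha,\sin\alpha)$. Then $\tan\alpha=\rho u/(1+u)$ increases from $0$ to $\rho=\tan(\pi/k)$, so $\alpha$ runs over $(0,\pi/k)$. Next, $R^2d\alpha=X\,dY-Y\,dX=\rho(x\,dy-y\,dx)=\rho\,du$. Since $w=1$,
$$T+u=Tw+y=Tx+(1-T)y=R\,\ell(\alpha),\qquad\ell(\alpha)=T\cos\alpha+(1-T)\frac{\sin\alpha}\rho .$$
Finally $V=R^N\sin^e(k\alpha)\cos^\kappa(k\alpha)$. The powers of $R$ cancel, and with $M=N+2$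
$$T^{e-N-1}Q(T)=c\int_0^{\pi/k}\sin^e(k\alpha)\cos^\kappa(k\alpha)\,\ell(\alpha)^{-M}d\alpha .\tag{14}$$

**Step 13: an integral over an arc.** This step brings $T$ into a single parameter. Put $E=e+\kappa$, so $M=kE+2v+2$. Let $\alpha=\frac\pi{2k}+\gamma$ and $Z=e^{2i\gamma}$; then $Z$ runs over the unit-circle arc $\Gamma$ from $\bar\omega$ to $\omega$ through $1$. (From now on $Z$ is this variable, not the zeta function.) We have
$$\sin k\alpha=\cos k\gamma=\tfrac12e^{-ik\gamma}(1+Z^k),\qquad\cos k\alpha=-\sin k\gamma=-\tfrac1{2i}e^{-ik\gamma}(Z^k-1),\qquad d\gamma=\frac{dZ}{2iZ},$$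
$$\ell=\tfrac12e^{-i\gamma}(A+BZ),\qquad A=\Big(T+\frac{i(1-T)}\rho\Big)e^{-i\pi/2k},\quad B=\Big(T-\frac{i(1-T)}\rho\Big)e^{i\pi/2k}.$$
The powers of $e^{i\gamma}$ combine to $e^{i\gamma(M-kE)}=Z^{v+1}$, and $dZ/Z$ takes away one factor $Z$. For $T>0$ we have $B\ne0$, since $T$ and $1-T$ are real and not both zero. Also, on $[0,\pi/k]$, $\ell=Tw+y$ evaluated at $x=\cos\alpha$, $y=\sin\alpha/\rho$, where $y\ge0$ and $w=\sin(\frac\pi k-\alpha)/\sin\frac\pi k\ge0$ do not both vanish. So $\ell>0$, and $A+BZ\ne0$ on $\Gamma$. Therefore, for $T>0$,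
$$T^{e-N-1}Q(T)=c\,B^{-M}H(A/B),\qquad H(\eta)=\int_\Gamma(1+Z^k)^e(Z^k-1)^\kappa Z^v(Z+\eta)^{-M}dZ .\tag{15}$$

**Step 14: rationality.** This step extends (15) to complex $T$ and legitimizes all later manipulations. Let
$$\mathbf q(\eta)=(\eta+\omega)(\eta+\bar\omega)=\eta^2+2\cos\varphi\,\eta+1,$$
which is positive on $\mathbf R$. Let $g$ be a real polynomial with $\deg g\le b-2$, and write $g(Z)=\sum_{m\le b-2}g_m(\eta)(Z+\eta)^m$ with real polynomials $g_m$ in $\eta$ (Taylor expansion at $-\eta$). For $-\eta\notin\Gamma$,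
$$\int_\Gamma g(Z)(Z+\eta)^{-b}dZ=\sum_m\frac{g_m(\eta)}{m-b+1}\Big[(\omega+\eta)^{m-b+1}-(\bar\omega+\eta)^{m-b+1}\Big],$$
because no exponent $m-b$ equals $-1$. So the integral is a rational function of $\eta$ with poles only at $-\omega,-\bar\omega$. For real $\eta$ the bracket is a difference of complex conjugates. Hence the function is $i$ times a real polynomial divided by a power of $\mathbf q$. Differentiation under the integral and integration by parts hold for $|\eta|>1$, hence as identities of rational functions. In (15) the degree condition holds, since $kE+v\le M-2=kE+2v$. So (15) is an identity of rational functions of $T$.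

## 10. The Möbius map from the circle to the real line

**Step 15.** We compute $\eta(T)=A/B$ and translate Theorem C into a statement on real zeros of $H$. Since $\rho+i=i\sqrt q\,\bar\omega$ and $\rho-i=-i\sqrt q\,\omega$,
$$\eta=\bar\omega\,\frac{(\rho-i)T+i}{(\rho+i)T-i}=\bar\omega\cdot\frac{-i\omega(s-\bar\omega)}{i\bar\omega(s-\omega)}=-\omega\,\frac{s-\bar\omega}{s-\omega}.$$
As $\omega\ne\bar\omega$, this is a Möbius map. For $s=e^{i\theta}$ it equals
$$\eta=-\frac{\sin\frac{\theta+\varphi}2}{\sin\frac{\theta-\varphi}2}\in\mathbf R\cup\{\infty\},$$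
so it maps $|s|=1$ bijectively onto $\mathbf P^1(\mathbf R)$. Further, $\eta(0)=-\bar\omega$, $\eta(\infty)=-\omega$, and $\eta=\infty$ exactly at $T_0=\omega/\sqrt q$, the simple zero of $B$. Note $|T_0|=1/\sqrt q$.

For $T\ne0,T_0$, the value $\eta(T)$ is finite and different from $-\omega,-\bar\omega$. So $H$ is regular there, the factors $T^{e-N-1}$ and $B^{-M}$ are regular and nonzero at $T$, and the order of $Q$ at $T$ equals the order of $H$ at $\eta(T)$. At $T_0$, if $H\sim c\,\eta^{-m}$ as $\eta\to\infty$, then $H(\eta(T))\sim c\,(T-T_0)^m$, so $Q$ has order $m-M$ at $T_0$. As $Q(0)\ne0$, Theorem C follows from: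

**Claim ($*$).** All zeros of $H$ outside $\{-\omega,-\bar\omega\}$ are real and simple, and $H\sim c\,\eta^{-M-\iota}$ as $\eta\to\infty$ with $c\ne0$, $\iota\in\{0,1\}$.

## 11. A class of functions stable under differentiation

Let $\mathcal R$ be the set of functions $f=F/\mathbf q^R$ with $R\ge1$ an integer and $F\ne0$ a real polynomial with only real simple zeros and $\deg F<2R$. Nonzero constants $F$ are allowed. For example, $1/\mathbf q\in\mathcal R$.

**Lemma.** (a) If $f=F/\mathbf q^R\in\mathcal R$, then $f'=F_1/\mathbf q^{R+1}\in\mathcal R$ with $\deg F_1=\deg F+1$. (b) If $f\in\mathcal R$ and $f(0)=0$, then $f/\eta\in\mathcal R$.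

**Proof.** For (b), $F(0)=0$, and $F/\eta$ again has only real simple zeros. For (a), let $\delta=\deg F$. Then $F_1=F'\mathbf q-RF\mathbf q'$ has degree at most $\delta+1$, and its $\eta^{\delta+1}$-coefficient is $(\delta-2R)$ times the leading coefficient of $F$, which is not $0$. Since $\delta<2R$, $f$ is smooth on $\mathbf R$ and tends to $0$ at $\pm\infty$. The $\delta$ zeros of $f$ cut $\mathbf R$ into $\delta+1$ open intervals, and on each of them $f$ tends to $0$ at both ends. By Rolle's theorem $f'$ has a zero in each. So $F_1$ has $\delta+1$ distinct real zeros, and these are all. Finally $\delta+1<2(R+1)$. $\square$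

Consider the case $\kappa=0$, $H=h_E$, where
$$h_E(\eta)=\int_\Gamma(1+Z^k)^EZ^v(Z+\eta)^{-M}dZ,\qquad M=kE+2v+2 .\tag{16}$$
We would like to deduce the zeros of $h_{E+1}$ from those of $h_E$. Put $G=(1+Z^k)^{E+1}Z^v$ and $c'=k(E+1)+v$, so that $G'=(1+Z^k)^EZ^{v-1}(c'Z^k+v)$. (If $v=0$, read $(c'Z^k+v)Z^{v-1}$ as $c'Z^{k-1}$, here and below.) For any $b$,
$$\frac d{dZ}\big[G\,(Z+\eta)^{-b}\big]=(1+Z^k)^EZ^{v-1}(Z+\eta)^{-b-1}\big[(c'Z^k+v)(Z+\eta)-bZ(1+Z^k)\big],$$
and the last bracket equals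
$$\eta(c'Z^k+v)-k(E+1)Z-(b-c')Z(1+Z^k).\tag{17}$$
To check (17), use $vZ-c'Z=-k(E+1)Z$. The function $G$ vanishes at the ends of $\Gamma$, since $1+\omega^{\pm k}=0$, so the integral of the derivative over $\Gamma$ is $0$.

To reach $h_{E+1}$, whose exponent is $c'+v+2$, the natural choice is $b=c'+v$. Put $J=\int_\Gamma G\,(Z+\eta)^{-c'-v-1}dZ$; then $J'=-(c'+v+1)h_{E+1}$. Integration by parts gives $\int_\Gamma G'(Z+\eta)^{-b-1}dZ=(b+1)h_{E+1}=-J'$, and the middle term of (17) gives a nonzero real multiple of $h_E^{(k-1)}$. So we obtain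
$$\text{(nonzero constant)}\cdot h_E^{(k-1)}=\eta J'+vJ=\eta^{1-v}(\eta^vJ)' .$$
For $v=0$ this is the recursion we want. For $v\ge1$ it gives the zeros of the derivative of $\eta^vJ$, while we need those of $J'$. Rolle's theorem goes from a function to its derivative and not back, so the induction breaks at the term $vJ$. The way around is to choose $b=c'$, which kills the last term of (17), and to run the recursion on integrals with the smaller exponent $kE+v+2$. Differentiating these $v$ times gives $h_E$ up to a constant, and differentiation is harmless by the Lemma.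

## 12. The recursion for $K_E$

For $E\ge0$ let
$$K_E(\eta)=\int_\Gamma(1+Z^k)^EZ^v(Z+\eta)^{-kE-v-2}dZ .$$
Let $\iota=1$ if $k\mid v+1$ and $\iota=0$ otherwise.

**Step 16: $K_0/i\in\mathcal R$.** This is the base of the induction. Since $\frac d{dZ}\big(\frac Z{Z+\eta}\big)^{v+1}=(v+1)\eta Z^v(Z+\eta)^{-v-2}$ and $\frac\omega{\omega+\eta}=\frac{\omega(\bar\omega+\eta)}{\mathbf q(\eta)}=\frac{1+\eta\omega}{\mathbf q(\eta)}$,
$$K_0(\eta)=\frac{2i}{v+1}\cdot\frac{F^*(\eta)}{\eta\,\mathbf q(\eta)^{v+1}},\qquad F^*(\eta)=\operatorname{Im}(1+\eta\omega)^{v+1}\quad(\eta\in\mathbf R).$$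
Let $\psi$ be the continuous argument of $1+\eta\omega$ with $\psi(0)=0$; it exists since $|1+\eta\omega|^2=\mathbf q(\eta)>0$. Its derivative is $\operatorname{Im}\frac\omega{1+\eta\omega}=\frac{\sin\varphi}{\mathbf q(\eta)}>0$. So $\psi$ increases strictly, from $\varphi-\pi$ at $-\infty$ (direction $-\omega$) to $\varphi$ at $+\infty$ (direction $\omega$). The zeros of $F^*$ are the points where $(v+1)\psi\in\pi\mathbf Z$, and $(v+1)\psi$ runs over an open interval of length $(v+1)\pi$ with right end $(v+1)\varphi$.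

If $(v+1)\varphi\notin\pi\mathbf Z$, the interval contains $v+1$ multiples of $\pi$, and the $\eta^{v+1}$-coefficient of $F^*$ is $\sin((v+1)\varphi)\ne0$. So $F^*$ has degree $v+1$ and $v+1$ distinct real zeros. If $(v+1)\varphi\in\pi\mathbf Z$, that is, $k\mid v+1$, the interval contains $v$ multiples of $\pi$ and that coefficient vanishes. Since $F^*\ne0$ (its $\eta$-coefficient is $(v+1)\sin\varphi$), it has degree exactly $v$ and $v$ distinct real zeros. In both cases $F^*$ has only real simple zeros, and $0$ is one of them. Hence $K_0/i\in\mathcal R$ with $R=v+1$ and numerator degree $v-\iota$.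

**Step 17: the recursion.** We relate $K_{E+1}$ to $K_E$. Take $b=c'=k(E+1)+v$ in (17) and integrate over $\Gamma$:
$$k(E+1)\int_\Gamma(1+Z^k)^EZ^v(Z+\eta)^{-c'-1}dZ=\eta\int_\Gamma G'(Z)\,(Z+\eta)^{-c'-1}dZ .$$
The degree condition of Step 14 holds on both sides: the polynomials have degrees $kE+v$ and $c'-1$, both at most $(c'+1)-2$. On the left, $c'+1=(kE+v+2)+(k-1)$, so the left side is a nonzero real multiple of $K_E^{(k-1)}$. On the right, integration by parts in $K_{E+1}=\int_\Gamma G\,(Z+\eta)^{-c'-2}dZ$, with vanishing boundary terms, gives $\int_\Gamma G'(Z+\eta)^{-c'-1}dZ=(c'+1)K_{E+1}$. Hence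
$$K_E^{(k-1)}=\nu\,\eta\,K_{E+1},\qquad\nu\in\mathbf R\setminus\{0\}.\tag{18}$$

**Step 18: induction.** We show that for all $E\ge0$, $K_E/i\in\mathcal R$ with
$$R=v+1+(k-1)E,\qquad\text{numerator degree } v-\iota+(k-2)E .$$
Step 16 is the case $E=0$. Given the case $E$, part (a) of the Lemma, applied $k-1$ times, gives $K_E^{(k-1)}/i\in\mathcal R$, with $R$ and the degree both raised by $k-1$. Since $K_{E+1}$ has poles only at $-\omega,-\bar\omega$, it is regular at $0$, so (18) gives $K_E^{(k-1)}(0)=0$. Part (b) allows division by $\eta$, which lowers the degree by $1$. This is the case $E+1$.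

As an illustration take $k=3$, $v=0$. Then $K_0=2i\sin\varphi/\mathbf q$ with $\mathbf q=\eta^2+\eta+1$, and $(1/\mathbf q)''=\big(2(2\eta+1)^2-2\mathbf q\big)/\mathbf q^3=6\eta(\eta+1)/\mathbf q^3$. The zero at $0$ is the one that (18) predicts, and $K_1$ is proportional to $(\eta+1)/\mathbf q^3$. Its zero $\eta=-1$ corresponds to $s=-1$ ($\theta=\pi$ in Section 10), in agreement with Section 8, where $V=p$ gave $Q\propto1+s$ for $k=3$.

**Step 19: the functions $h_E$.** We return to the exponent $M$. By (16), $M=(kE+v+2)+v$, so $h_E$ is a nonzero real multiple of $K_E^{(v)}$. By the Lemma, $h_E/i\in\mathcal R$ with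
$$R=(k-1)E+2v+1,\qquad\text{numerator degree }\ \delta=(k-2)E+2v-\iota .$$
Here $\delta-2R=-kE-2v-2-\iota=-M-\iota$, so
$$h_E\sim c\,\eta^{-M-\iota}\qquad(\eta\to\infty).\tag{19}$$

## 13. End of the proof of Theorem C

**Step 20: $\kappa=0$.** Here $E=e$ and $H=h_e$, and ($*$) is the content of Step 19.

**Step 21: $\kappa=1$, a differential expression for $H$.** We express $H$ through $h_E$, where now $E=e+1\ge1$. Let $g=(1+Z^k)^EZ^v$ and $\vartheta=\eta\frac d{d\eta}$. Since
$$\vartheta(Z+\eta)^{-M}=-M(Z+\eta)^{-M}+MZ(Z+\eta)^{-M-1},$$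
and $Zg$ vanishes at the ends of $\Gamma$, integration by parts gives $\vartheta h_E=\int_\Gamma[(Zg)'-Mg](Z+\eta)^{-M}dZ$. Hence
$$\Big(\vartheta+\frac M2\Big)h_E=\int_\Gamma\Big[(Zg)'-\frac M2g\Big](Z+\eta)^{-M}dZ .$$
With $\frac M2=\frac{kE}2+v+1$, the bracket is
$$(1+Z^k)^eZ^v\Big[(v+1)(1+Z^k)+kEZ^k-\Big(\frac{kE}2+v+1\Big)(1+Z^k)\Big]=\frac{kE}2(1+Z^k)^e(Z^k-1)Z^v .$$
So
$$\Big(\vartheta+\frac M2\Big)h_E=\frac{kE}2\,H .\tag{20}$$

**Step 22: $\kappa=1$, counting real zeros.** We apply Rolle's theorem once more, separately on the two half-lines. Write $h_E=iF/\mathbf q^R$ with $\delta=\deg F$ as in Step 19, and let $n_+,n_-,n_0$ be the numbers of positive, negative and zero roots of $F$, so $n_++n_-+n_0=\delta$.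

On $(0,\infty)$ the function $\eta^{M/2}h_E/i$ has $n_+$ zeros. It tends to $0$ at $0$, since $M>0$, and at $\infty$, by (19) and $\frac M2<M+\iota$. So its derivative $\eta^{M/2-1}(\vartheta+\frac M2)h_E/i$ has at least $n_++1$ distinct zeros in $(0,\infty)$. On $(-\infty,0)$ the function $|\eta|^{M/2}h_E/i$ has derivative $|\eta|^{M/2}\eta^{-1}(\vartheta+\frac M2)h_E/i$, and in the same way this has at least $n_-+1$ distinct zeros. If $n_0=1$, then $h_E(0)=0$, and (20) at $\eta=0$ gives $H(0)=0$. Altogether $H$ has at least $n_++1+n_-+1+n_0=\delta+2$ distinct real zeros.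

On the other hand $(\vartheta+\frac M2)h_E=iF_2/\mathbf q^{R+1}$ with
$$F_2=\eta F'\mathbf q-R\eta F\mathbf q'+\tfrac M2F\mathbf q,$$
a real polynomial of degree at most $\delta+2$. Its $\eta^{\delta+2}$-coefficient is the leading coefficient of $F$ times
$$\delta-2R+\tfrac M2=-\big(\tfrac M2+\iota\big)\ne0 .$$
So $\deg F_2=\delta+2$, and all zeros of $F_2$ are real and simple. By (20) the zeros of $H$ outside $\{-\omega,-\bar\omega\}$ are exactly these, with the same multiplicities, and
$$H\sim c\,\eta^{\delta+2-2(R+1)}=c\,\eta^{\delta-2R}=c\,\eta^{-M-\iota}.$$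
This proves ($*$) for $\kappa=1$, and with it Theorem C. By Section 6 for $d\ge4$ and Section 7 for $d=2$, Theorems A and B are proved, and the conjecture holds. $\blacksquare$
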